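\title{Centrally nilpotent right Bol loops of order $p^3$}

\begin{abstract}
We show that there are exactly $p+10$ centrally nilpotent right Bol loops of order $p^3$ for every odd prime $p$, and exactly $11$ for $p=2$; in each case five of them are groups. The nonassociative ones are central extensions of $\mathbb{F}_p$ by $\mathbb{F}_p^2$, and for such an extension the Bol identity holds exactly when the associator has the form $\lambda(x)\det(y,z)$ with $\lambda$ linear. The associator, the commutator and the $p$-th power map then determine the extension, and the classification becomes a count of orbits on a space of dimension five. We list representatives, determine the isotopy classes and the Bruck loops among the nonassociative loops, and show that none of them is Moufang.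
\end{abstract}

\section{Introduction}

A \emph{loop} is a set $Q$ with a binary operation and an identity element $1$ such that for all $a,b\in Q$ the equations $ax=b$ and $ya=b$ have unique solutions, written $x=a\backslash b$ and $y=b/a$. An associative loop is a group. A loop is \emph{right Bol} if
\begin{equation}\label{eq:bol}
((xy)z)y=x((yz)y)\qquad(x,y,z\in Q).
\end{equation}
Let $R_y\colon x\mapsto xy$ be the right translation by $y$, and compose maps from left to right. Associativity says $R_yR_z=R_{yz}$, while \eqref{eq:bol} says $R_yR_zR_y=R_{(yz)y}$. So a group is a loop whose right translations are closed under all products, and a right Bol loop is one whose right translations are closed under the symmetric products $R_yR_zR_y$. Every group is right Bol.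

An element $a\in Q$ lies in the \emph{left}, \emph{middle} or \emph{right nucleus} if, respectively, $(ax)y=a(xy)$, $(xa)y=x(ay)$ or $(xy)a=x(ya)$ for all $x,y$. The \emph{center} $Z(Q)$ consists of the elements that commute with every element and lie in all three nuclei; it is a normal subloop. Put $Z_0(Q)=1$, and let $Z_{i+1}(Q)\supseteq Z_i(Q)$ be the normal subloop with $Z_{i+1}(Q)/Z_i(Q)=Z(Q/Z_i(Q))$. The loop $Q$ is \emph{centrally nilpotent} if $Z_n(Q)=Q$ for some $n$. For groups this is the usual upper central series; every group of order $p^3$ is nilpotent, and there are five such groups for each prime $p$. A centrally nilpotent right Bol loop of order $p$ or $p^2$ is an abelian group (Lemma~\ref{lem:small}), so among the powers of $p$ the order $p^3$ is the first at which the Bol identity can allow more than associativity does. The following problem was posed by Grishkov, Kinyon and Vojt\v{e}chovsk\'y \cite{GKV}.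

\medskip
\noindent\textbf{Problem.} \emph{For every prime $p$, determine the number of centrally nilpotent right Bol loops of order $p^3$ up to isomorphism.}
\medskip

Computer calculations give $13$, $15$ and $17$ loops for $p=3$, $5$ and $7$, consisting of the five groups and $8$, $10$ and $12$ nonassociative loops. These values suggest the formula $p+10$. It is correct for odd $p$, although for $p=3$ it holds for a different reason than for $p\ge5$, and it is off by one for $p=2$.

\begin{theorem}\label{thm:count}
For every odd prime $p$ there are exactly $p+10$ centrally nilpotent right Bol loops of order $p^3$: the $5$ groups and $p+5$ nonassociative loops. For $p=2$ there are exactly $11$: the $5$ groups and $6$ nonassociative loops.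
\end{theorem}

To describe the loops, let $G=\mathbb{F}_p^2$ with standard basis $e_1,e_2$, let $G^*=\mathrm{Hom}(G,\mathbb{F}_p)$ with dual basis $\varepsilon_1,\varepsilon_2$, and put $\det(y,z)=y_1z_2-y_2z_1$. A \emph{factor set} is a map $f\colon G\times G\to\mathbb{F}_p$ with $f(x,0)=f(0,x)=0$. It defines a loop $Q_f$ on $G\times\mathbb{F}_p$ by
\[
(x,a)(y,b)=(x+y,\;a+b+f(x,y)).
\]
For $X=(x,a)$, $Y=(y,b)$, $Z=(z,c)$ we have $(XY)Z=\bigl(X(YZ)\bigr)\bigl(0,A_f(x,y,z)\bigr)$, where
\[
A_f(x,y,z)=f(x,y)+f(x+y,z)-f(x,y+z)-f(y,z)
\]
is the \emph{associator} of $f$. Thus $Q_f$ is a group if and only if $A_f=0$. A factor set has $(p^2-1)^2$ free values, yet the Bol identity leaves only two parameters for its associator. This is the main step of the paper.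

\begin{theorem}\label{thm:assoc}
Let $p$ be any prime and $f$ a factor set. Then $Q_f$ is right Bol if and only if there is $\lambda\in G^*$ with $A_f(x,y,z)=\lambda(x)\det(y,z)$ for all $x,y,z\in G$.
\end{theorem}

For $t\in\mathbb{F}_p$ let $\bar t\in\{0,\dots,p-1\}$ be its lift to $\mathbb{Z}$, and let $\kappa(s,t)=(\bar s+\bar t-\overline{s+t})/p\in\{0,1\}$ be the carry, read in $\mathbb{F}_p$.

\begin{theorem}\label{thm:reps}
Every nonassociative centrally nilpotent right Bol loop of order $p^3$ is isomorphic to exactly one of the following loops $Q_f$.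
\begin{enumerate}
\item[(a)] For $p\ge5$:
\begin{equation}\label{eq:rep}
f(x,y)=x_1y_2(x_1+y_1+c)+\mu_1\kappa(x_1,y_1)+\mu_2\kappa(x_2,y_2),
\end{equation}
where $(c;\mu_1,\mu_2)$ is one of $(c;0,0)$ and $(c;1,0)$ with $c\in\{0,1\}$; $(0;0,1)$ and $(0;0,\nu)$ with $\nu$ a fixed nonsquare; $(1;0,m)$ with $m\in\mathbb{F}_p^\times$.
\item[(b)] For $p=3$: formula \eqref{eq:rep} with $c\in\{0,1\}$ and $(\mu_1,\mu_2)\in\{(0,0),(0,1),(0,-1),(1,1)\}$.
\item[(c)] For $p=2$: $f(x,y)=x_1y_2(x_1+y_1)+ax_1y_1+bx_1y_2+dx_2y_2$ with $d\in\{0,1\}$ and $(a,b)\in\{(0,d),(0,d+1),(1,d)\}$.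
\end{enumerate}
All loops listed are nonassociative, centrally nilpotent and right Bol.
\end{theorem}

Loops $Q,Q'$ are \emph{isotopic} if there are bijections $\alpha,\beta,\gamma\colon Q\to Q'$ with $\alpha(x)\beta(y)=\gamma(xy)$; that is, their multiplication tables agree after rows, columns and entries are relabeled independently. In a right Bol loop inverses are two-sided \cite{Robinson}, and a \emph{Bruck loop} is a right Bol loop with $(xy)^{-1}=x^{-1}y^{-1}$. A \emph{Moufang loop} is a loop with $x(y(xz))=((xy)x)z$. The number of isotopy classes does not grow with $p$.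

\begin{theorem}\label{thm:iso}
The nonassociative centrally nilpotent right Bol loops of order $p^3$ fall into exactly $4$ isotopy classes if $p$ is odd and into exactly $2$ if $p=2$. For $p$ odd each class contains exactly one Bruck loop up to isomorphism, so exactly $4$ of the $p+5$ loops are Bruck. For $p=2$, exactly $3$ of the $6$ loops are Bruck. None of these loops is Moufang.
\end{theorem}

Once Theorem~\ref{thm:assoc} is available, the method is the one that classifies groups of order $p^3$, with one more invariant. A group extension of $\mathbb{F}_p$ by $G$ is described by its commutator and its $p$-th power map. A Bol extension has in addition the functional $\lambda$, and the three data together determine it. For groups a change of coordinates scales every nonzero parameter to $1$. When $\lambda\neq0$ and $p\ge5$, one scalar built from all three data survives every change of coordinates, and this is why the count grows with $p$. We carry out the whole program by hand for order $8$ in Section~\ref{sec:eight} before turning to odd primes.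

\section{Reduction to factor sets}\label{sec:reduction}

We use the following standard facts. A subloop $N$ of $Q$ is \emph{normal} if it is the kernel of a homomorphism of loops; its cosets partition $Q$, so $|Q|=|N|\,|Q/N|$, and $Q/N$ is right Bol if $Q$ is. The center is an abelian group, and for $a,b\in Z(Q)$ and $x,y\in Q$,
\begin{equation}\label{eq:central}
(xa)(yb)=((xa)y)b=(x(ay))b=(x(ya))b=((xy)a)b=(xy)(ab),
\end{equation}
so every subgroup of $Z(Q)$ is normal in $Q$. A surjective homomorphism $Q\to Q'$ maps $Z(Q)$ into $Z(Q')$ and hence, by induction, $Z_i(Q)$ into $Z_i(Q')$; therefore quotients of centrally nilpotent loops are centrally nilpotent. A nontrivial centrally nilpotent loop has nontrivial center, since otherwise $Z_i(Q)=1$ for all $i$. Finally, right Bol loops are \emph{power-associative} \cite{Robinson}: each element $a$ generates a group, so that $a^ia^j=a^{i+j}$.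

\begin{lemma}\label{lem:cyclic}
Let $Q$ be a right Bol loop and $N\le Z(Q)$. If $Q/N$ is a cyclic group, then $Q$ is an abelian group.
\end{lemma}

\begin{proof}
Let $aN$ generate $Q/N$. Every element of $Q$ has the form $a^iz$ with $z\in N$, and $(a^iz)(a^jw)=(a^ia^j)(zw)=a^{i+j}(zw)$ by \eqref{eq:central} and power-associativity. This rule is commutative and associative.
\end{proof}

\begin{lemma}\label{lem:small}
A centrally nilpotent right Bol loop $Q$ of order $p$ or $p^2$ is an abelian group.
\end{lemma}

\begin{proof}
The order of $Z(Q)$ divides $|Q|$ and exceeds $1$. If $|Q|=p$, then $Q=Z(Q)$. If $|Q|=p^2$, then $Q/Z(Q)$ is centrally nilpotent of order $1$ or $p$, hence a cyclic group by the first case, and Lemma~\ref{lem:cyclic} applies.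
\end{proof}

\begin{remark}
Both lemmas use the Bol identity only through power-associativity, and they fail without it. Define a loop on $\mathbb{F}_3\times\mathbb{F}_3$ by $(x,a)(y,b)=(x+y,a+b+f(x,y))$, where $f(1,2)=1$ and $f=0$ otherwise. It is centrally nilpotent of order $9$, and $u=(1,0)$ has $(uu)u=(0,0)\ne(0,1)=u(uu)$.
\end{remark}

\begin{proposition}\label{prop:ext}
Every loop $Q_f$ is centrally nilpotent of order $p^3$, and $0\times\mathbb{F}_p\le Z(Q_f)$. Conversely, if $Q$ is a nonassociative centrally nilpotent right Bol loop of order $p^3$, then $|Z(Q)|=p$ and $Q\cong Q_f$ for some factor set $f$.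
\end{proposition}

\begin{proof}
Since $f(x,0)=f(0,x)=0$, the elements $(0,a)$ commute with everything and $A_f$ vanishes as soon as one argument is $0$. So $0\times\mathbb{F}_p$ is central. Then $Q_f/Z(Q_f)$ is a quotient of the abelian group $G$, and $Z_2(Q_f)=Q_f$.

Now let $Q$ be as stated. Its center is a nontrivial abelian $p$-group. If $|Z(Q)|>p$, then $Q/Z(Q)$ has order $1$ or $p$, so it is a cyclic group by Lemma~\ref{lem:small}, and $Q$ is a group by Lemma~\ref{lem:cyclic}, a contradiction. Hence $Z(Q)\cong\mathbb{F}_p$. By Lemma~\ref{lem:small}, $Q/Z(Q)$ is an abelian group of order $p^2$, and it is not cyclic by Lemma~\ref{lem:cyclic}; so $Q/Z(Q)\cong G$. Fix an isomorphism $\zeta\colon\mathbb{F}_p\to Z(Q)$ and coset representatives $\tau(x)$, $x\in G$, with $\tau(0)=1$. Then $\tau(x)\tau(y)=\tau(x+y)\zeta(f(x,y))$ defines a factor set $f$, and by \eqref{eq:central} the bijection $(x,a)\mapsto\tau(x)\zeta(a)$ is an isomorphism $Q_f\to Q$.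
\end{proof}

The proof involved three choices: the representatives $\tau(x)$ and the identifications of $Q/Z(Q)$ with $G$ and of $Z(Q)$ with $\mathbb{F}_p$. They account for all isomorphisms. For $h\colon G\to\mathbb{F}_p$ with $h(0)=0$ the factor set $\delta h(x,y)=h(x+y)-h(x)-h(y)$ is called a \emph{coboundary}. The group $\Gamma=GL_2(p)\times\mathbb{F}_p^\times$ acts on factor sets by
\[
\bigl((g,s)f\bigr)(x,y)=s\,f(g^{-1}x,g^{-1}y),
\]
and it preserves the space of coboundaries, because $(g,s)\,\delta h=\delta(s\,h\circ g^{-1})$.

\begin{proposition}\label{prop:iso}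
If $f'-(g,s)f$ is a coboundary for some $(g,s)\in\Gamma$, then $Q_f\cong Q_{f'}$. The converse holds if $Q_f$ and $Q_{f'}$ are nonassociative right Bol loops.
\end{proposition}

\begin{proof}
Consider a bijection of the form $\theta(x,a)=(gx,\,sa+h(x))$ with $(g,s)\in\Gamma$ and $h(0)=0$. Comparing second coordinates, $\theta$ is a homomorphism $Q_f\to Q_{f'}$ if and only if $sf(x,y)+h(x+y)=h(x)+h(y)+f'(gx,gy)$, that is, if and only if $f'=(g,s)f+\delta(h\circ g^{-1})$. This gives the first claim. For the second, both centers equal $0\times\mathbb{F}_p$ by Proposition~\ref{prop:ext}. An isomorphism $\theta$ preserves centers, so it acts on $0\times\mathbb{F}_p$ as a scalar $s$ and induces some $g\in GL_2(p)$ on the quotient. Writing $\theta(x,0)=(gx,h(x))$, we get $\theta(x,a)=\theta(x,0)\,\theta(0,a)=(gx,sa+h(x))$.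
\end{proof}

To tell factor sets apart we need quantities that coboundaries do not change. Besides $A_f$ we use
\[
K_f(x,y)=f(x,y)-f(y,x),\qquad P_f(y)=\sum_{i=0}^{p-1}f(iy,y).
\]
They record the commutator and the $p$-th power. Indeed $XY=(YX)(0,K_f(x,y))$ for $X=(x,a)$ and $Y=(y,b)$, and multiplying $p$ copies of $Y$ from left to right gives $(0,pb+P_f(y))=(0,P_f(y))$, which is $Y^p$ when $Q_f$ is power-associative. The maps $f\mapsto A_f,K_f,P_f$ are linear, and they vanish on coboundaries: $\delta h$ is symmetric, both $\delta h(x,y)+\delta h(x+y,z)$ and $\delta h(y,z)+\delta h(x,y+z)$ equal $h(x+y+z)-h(x)-h(y)-h(z)$, and $\sum_i\bigl(h((i+1)y)-h(iy)-h(y)\bigr)=-p\,h(y)=0$. Under $\Gamma$ they transform as $f$ does: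
\begin{equation}\label{eq:equiv}
A_{(g,s)f}=sA_f\circ g^{-1},\qquad K_{(g,s)f}=sK_f\circ g^{-1},\qquad P_{(g,s)f}=sP_f\circ g^{-1},
\end{equation}
where $g^{-1}$ is applied to every argument.

\section{The Bol identity for factor sets}\label{sec:bol}

Evaluate \eqref{eq:bol} in $Q_f$ on elements with first coordinates $x,y,z$. The first coordinates agree, and the second coordinates agree if and only if
\begin{equation}\label{eq:bolf}
f(x,y)+f(x+y,z)+f(x+y+z,y)=f(x,2y+z)+f(y,z)+f(y+z,y).
\end{equation}
We call $f$ a \emph{Bol factor set} if \eqref{eq:bolf} holds for all $x,y,z$. The condition is linear, so these $f$ form a vector space. Adding and subtracting $f(x,y+z)$ shows that the left side of \eqref{eq:bolf} minus the right side is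
\begin{equation}\label{eq:twoA}
A_f(x,y,z)+A_f(x,y+z,y),
\end{equation}
which reflects the two moves $((XY)Z)Y\to(X(YZ))Y\to X((YZ)Y)$. In particular coboundaries are Bol factor sets. Let $\mathcal{B}$ be the space of Bol factor sets modulo coboundaries. By Propositions~\ref{prop:ext} and~\ref{prop:iso}, \emph{the nonassociative centrally nilpotent right Bol loops of order $p^3$ correspond bijectively to the $\Gamma$-orbits on the classes in $\mathcal{B}$ with $A_f\neq0$.}

If $A_f=\lambda(x)\det(y,z)$, then \eqref{eq:twoA} equals $\lambda(x)\bigl(\det(y,z)+\det(z,y)\bigr)=0$. This proves the ``if'' part of Theorem~\ref{thm:assoc}. Every $\lambda$ occurs. A bilinear $f$ has $A_f=0$, and the associator of a homogeneous polynomial is zero or homogeneous of the same degree, so one looks for a cubic.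

\begin{lemma}\label{lem:gamma}
For $\lambda=\lambda_1\varepsilon_1+\lambda_2\varepsilon_2$ let $\gamma_\lambda(x,y)=\lambda_1x_1y_2(x_1+y_1)-\lambda_2x_2y_1(x_2+y_2)$. For every prime $p$,
\begin{gather*}
A_{\gamma_\lambda}(x,y,z)=\lambda(x)\det(y,z),\qquad K_{\gamma_\lambda}(x,y)=\lambda(x+y)\det(x,y),\\
P_{\gamma_\lambda}(y)=\tfrac{(p-1)p(p+1)}{3}\,\bigl(\lambda_1y_1^2y_2-\lambda_2y_1y_2^2\bigr).
\end{gather*}
The coefficient $(p-1)p(p+1)/3$ is $0$ in $\mathbb{F}_p$ if $p\neq3$ and is $8=-1$ if $p=3$.
\end{lemma}

\begin{proof}
Let $\gamma=x_1y_2(x_1+y_1)$. Then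
\[
A_\gamma=x_1y_2(x_1{+}y_1)+(x_1{+}y_1)z_2(x_1{+}y_1{+}z_1)-x_1(y_2{+}z_2)(x_1{+}y_1{+}z_1)-y_1z_2(y_1{+}z_1).
\]
The coefficient of $y_2$ is $x_1(x_1+y_1)-x_1(x_1+y_1+z_1)=-x_1z_1$, and that of $z_2$ is $y_1(x_1+y_1+z_1)-y_1(y_1+z_1)=x_1y_1$. So $A_\gamma=x_1\det(y,z)$. Also $K_\gamma=(x_1+y_1)(x_1y_2-y_1x_2)$ and $\gamma(iy,y)=i(i+1)y_1^2y_2$, and $\sum_{i=0}^{p-1}i(i+1)=(p-1)p(p+1)/3$. Exchanging the two coordinates turns $\gamma$ into $x_2y_1(x_2+y_2)$ and changes the sign of $\det$, which gives the terms with $\lambda_2$.
\end{proof}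

For the ``only if'' part of Theorem~\ref{thm:assoc} we read \eqref{eq:bolf} as what it is, a relation between right translations. Translation by $(y,b)$ sends $(x,a)$ to $(x+y,a+b+F_y(x))$, where
\[
F_y(x)=f(x,y),
\]
so we treat $x$ as the variable and $y,z$ as parameters. Let $V$ be the space of functions $G\to\mathbb{F}_p$, on which $G$ acts by the commuting operators $(T_u\varphi)(x)=\varphi(x+u)$. The terms $f(y,z)$ and $f(y+z,y)$ of \eqref{eq:bolf} do not depend on $x$. To remove them we pass to $\bar V=V/\{\text{constants}\}$ and write $\bar\varphi$ for the class of $\varphi$. Every class has exactly one representative that vanishes at $0$. For a Bol factor set, \eqref{eq:bolf} becomes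
\begin{equation}\label{eq:bar}
\bar F_{2y+z}=\bar F_y+T_y\bar F_z+T_{y+z}\bar F_y,\qquad \bar F_0=0.
\end{equation}
The class of the function $x\mapsto A_f(x,y,z)$, which vanishes at $x=0$, is
\[
D(y,z)=\bar F_y+T_y\bar F_z-\bar F_{y+z}.
\]
In $\bar V$, linearity becomes invariance under translations.

\begin{lemma}\label{lem:inv}
Let $\varphi\in V$ with $\varphi(0)=0$. Then $T_u\bar\varphi=\bar\varphi$ for all $u\in G$ if and only if $\varphi\in G^*$.
\end{lemma}

\begin{proof}
The condition says that $\varphi(x+u)-\varphi(x)$ does not depend on $x$, that is, equals its value $\varphi(u)$ at $x=0$. So it says that $\varphi$ is additive, and additive maps $G\to\mathbb{F}_p$ are $\mathbb{F}_p$-linear.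
\end{proof}

\section{Order $8$}\label{sec:eight}

Let $p=2$. The program has three steps: find the associator, find invariants that determine a class in $\mathcal{B}$, and count orbits.

\begin{proposition}\label{prop:two}
Let $p=2$. A factor set $f$ is Bol if and only if $F_y\in G^*$ for every $y\ne0$. In that case $A_f(x,y,z)=\lambda(x)\det(y,z)$ with $\lambda=\sum_{w\ne0}F_w$. In particular Theorem~\ref{thm:assoc} holds for $p=2$.
\end{proposition}

\begin{proof}
Let $f$ be Bol and $y\ne0$. Putting $z=0$ in \eqref{eq:bar} gives $(T_y+1)\bar F_y=\bar F_{2y}=0$. The functions on $G$ vanishing at $0$ are spanned by $x_1,x_2,x_1x_2$, so $F_y=\ell+qx_1x_2$ with $\ell\in G^*$ and $q\in\mathbb{F}_2$. Now $(T_y+1)\ell$ is constant, while $(T_y+1)(x_1x_2)=y_2x_1+y_1x_2+y_1y_2$ is not. Hence $q=0$.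

Now let all $F_y$ be linear. Then $A_f(x,y,z)=F_y(x)+F_z(x+y)+F_{y+z}(x)+F_z(y)=(F_y+F_z+F_{y+z})(x)$. If $y=0$, $z=0$ or $y=z$, this is $0$, and so is $\det(y,z)$. Otherwise $y,z,y+z$ are the three nonzero vectors, the sum is $\lambda(x)$, and $\det(y,z)=1$. So $A_f=\lambda(x)\det(y,z)$, and $f$ is Bol by Section~\ref{sec:bol}.
\end{proof}

Thus a Bol factor set is a free choice of three functionals $F_y$, and these factor sets form a space of dimension $6$. The coboundaries form the line spanned by $\det$, since $\delta x_1=\delta x_2=0$ and $\delta(x_1x_2)=x_1y_2+x_2y_1$. So $\dim\mathcal{B}=5$. For $p=2$ the power map is the squaring map $P_f(y)=f(y,y)=F_y(y)$.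

\begin{proposition}\label{prop:twoinv}
Let $p=2$. The map $f\mapsto(\lambda,P_f)$ induces a bijection from $\mathcal{B}$ onto the set of all pairs $(\lambda,P)$ with $\lambda\in G^*$ and $P\colon G\to\mathbb{F}_2$, $P(0)=0$.
\end{proposition}

\begin{proof}
The map is linear between spaces of dimensions $5$ and $2+3$, so it suffices to prove injectivity. Let $\lambda=0$ and $P_f=0$. The only nonzero functional vanishing on $y\neq0$ is $\det(\cdot,y)$, so $F_y=\epsilon_y\det(\cdot,y)$ with $\epsilon_y\in\mathbb{F}_2$. Then $0=\lambda=\det(\cdot,\sum_y\epsilon_yy)$, so $\sum_y\epsilon_yy=0$. The only nontrivial relation among the three nonzero vectors is that their sum is $0$. Hence all $\epsilon_y$ are equal and $f\in\{0,\det\}$.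
\end{proof}

Now we count. Here $\Gamma=GL_2(2)$ is the full symmetric group on the three nonzero vectors, and by \eqref{eq:equiv} it acts by $\lambda\mapsto\lambda\circ g^{-1}$ and $P\mapsto P\circ g^{-1}$. A functional $\lambda\ne0$ is determined by the nonzero vector $k$ in its kernel. So we have a set of three points, a marked point $k$, and a labeling $P$ of the points by $0$ and $1$. The orbit is determined by
\begin{equation}\label{eq:type}
P(k)\in\{0,1\}\quad\text{and}\quad n=\#\{y\notin\{0,k\}:P(y)=1\}\in\{0,1,2\},
\end{equation}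
and there are $6$ orbits. The factor sets in Theorem~\ref{thm:reps}(c) are $\gamma_{\varepsilon_1}$ plus a bilinear map, so $\lambda=\varepsilon_1$ and $k=e_2$, and they have $P(e_2)=d$, $P(e_1)=a$, $P(e_1+e_2)=a+b+d$. The choices $(a,b)=(0,d),(0,d+1),(1,d)$ give $n=0,1,2$. This proves Theorem~\ref{thm:reps}(c).

\section{The associator for odd $p$}\label{sec:odd}

Let $p$ be odd and $f$ a Bol factor set. The argument for $p=2$ does not carry over. Putting $z=0$ in \eqref{eq:bar} now only expresses $\bar F_{2y}$ through $\bar F_y$, and the functions $F_y$ need not be linear: for $f=\gamma_{\varepsilon_1}$ they contain the term $y_2x_1^2$. What must be shown is that the combination $D(y,z)$ is translation invariant and bilinear in $y,z$.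

Since $2$ is invertible, the symmetry of the product $R_yR_zR_y$ can be made visible by translating each $\bar F_y$ halfway back. Put
\[
E_y=T_{-y/2}\bar F_y,\qquad C_u=T_{u/2}+T_{-u/2},\qquad S_u=T_{u/2}-T_{-u/2}.
\]
All these operators commute. With $\alpha=T_{u/2}$ and $\beta=T_{v/2}$, expanding $(\alpha\pm\alpha^{-1})(\beta\pm\beta^{-1})$ gives the addition formulas of the hyperbolic cosine and sine,
\begin{equation}\label{eq:add}
2C_{u+v}=C_uC_v+S_uS_v,\qquad 2S_{u+v}=S_uC_v+C_uS_v.
\end{equation}
A coboundary $f=\delta h$ has $\bar F_y=(T_y-1)\bar h$ and hence $E_y=S_y\bar h$. This is the model to keep in mind. We show first that the Bol identity gives $E$ the same addition formula as $S$.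

\medskip
\noindent\emph{Step 1: the addition formula.} Apply $T_{-y-z/2}$ to \eqref{eq:bar}. The left side becomes $E_{2y+z}$, and the three terms on the right become $T_{-(y+z)/2}E_y$, $E_z$ and $T_{(y+z)/2}E_y$. With $u=y+z$ this reads
\[
E_{u+y}-E_{u-y}=C_uE_y\qquad(u,y\in G).
\]
For $u=0$ we have $C_0=2$ and obtain $E_{-y}=-E_y$. Interchanging $u$ and $y$ therefore gives $E_{u+y}+E_{u-y}=C_yE_u$, and adding the two equations,
\begin{equation}\label{eq:Eadd}
2E_{u+y}=C_uE_y+C_yE_u .
\end{equation}

\noindent\emph{Step 2: the defect is invariant.} In the model case $S_vE_w=S_vS_w\bar h$ is symmetric in $v,w$. In general we measure the failure of symmetry by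
\[
\Delta(v,w)=S_vE_w-S_wE_v .
\]
A constraint on $\Delta$ comes from the associativity of addition in $G$: formula \eqref{eq:Eadd} computes $E_{u+v+w}$ in several ways. Using \eqref{eq:Eadd} twice and \eqref{eq:add},
\[
4E_{u+v+w}=2C_{u+v}E_w+C_w\,(2E_{u+v})=S_uS_vE_w+\bigl(C_uC_vE_w+C_uC_wE_v+C_vC_wE_u\bigr).
\]
The left side and the bracket are symmetric in $u,v,w$, so $S_uS_vE_w$ is symmetric too. Hence $S_u\Delta(v,w)=0$ for all $u$. As $S_u=T_{-u/2}(T_u-1)$, the class $\Delta(v,w)$ is fixed by every $T_u$.

\medskip
\noindent\emph{Step 3: the defect is the associator.} Substituting $\bar F_y=T_{y/2}E_y$ into $D$ and using \eqref{eq:Eadd} together with $T_{y/2}-\frac12C_y=\frac12S_y$ and $T_{-z/2}-\frac12C_z=-\frac12S_z$, we get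
\[
D(y,z)=T_{(y+z)/2}\bigl[T_{-z/2}E_y+T_{y/2}E_z-E_{y+z}\bigr]=\tfrac12T_{(y+z)/2}\Delta(y,z)=\tfrac12\Delta(y,z),
\]
the last equality by Step 2.

\medskip
\noindent\emph{Step 4: bilinearity.} By definition $\Delta(y,y)=0$ and $\Delta(z,y)=-\Delta(y,z)$. By \eqref{eq:Eadd} and \eqref{eq:add},
\[
2\Delta(y,z+w)=S_y(C_zE_w+C_wE_z)-(S_zC_w+C_zS_w)E_y=C_z\Delta(y,w)+C_w\Delta(y,z),
\]
and $C_z$, $C_w$ act as $2$ on invariant classes. So $\Delta$ is additive in the second argument and, being antisymmetric, in the first.

\medskip
By Steps 2 and 3 and Lemma~\ref{lem:inv}, each function $A_f(\cdot,y,z)$ lies in $G^*$, and by Step 4 the map $(y,z)\mapsto A_f(\cdot,y,z)$ is alternating and bilinear. Since $\dim G=2$, which is used only here, it equals $\det(y,z)\lambda$ with $\lambda=A_f(\cdot,e_1,e_2)$. Together with Proposition~\ref{prop:two} this completes the proof of Theorem~\ref{thm:assoc}. \hfill$\square$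

\section{Associator, commutator and $p$-th power}\label{sec:inv}

Let $p$ be odd. Subtracting $\gamma_\lambda$ removes the associator and reduces the description of $\mathcal{B}$ to group theory. Recall that in a group whose commutators $[X,Y]$, defined by $XY=YX[X,Y]$, are central, the commutator is multiplicative in each argument and $(XY)^n=X^nY^n[Y,X]^{n(n-1)/2}$.

Let $f$ be a Bol factor set with $A_f=\lambda(x)\det(y,z)$, and let $\varphi=f-\gamma_\lambda$. Then $A_\varphi=0$, so $Q_\varphi$ is a group with central commutators $(0,K_\varphi(x,y))$. Thus $K_\varphi$ is alternating and bilinear, and $K_\varphi=c\det$ for some $c\in\mathbb{F}_p$. Commutators have order dividing $p$, and $p$ divides $p(p-1)/2$ because $p$ is odd. So $X\mapsto X^p$ is a homomorphism, and $\mu=P_\varphi$ lies in $G^*$. By Lemma~\ref{lem:gamma},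
\begin{equation}\label{eq:KP}
K_f(x,y)=\bigl(\lambda(x+y)+c\bigr)\det(x,y),\qquad P_f=P_{\gamma_\lambda}+\mu .
\end{equation}

\begin{proposition}\label{prop:coord}
Let $p$ be odd. The map $f\mapsto(\lambda,c,\mu)$ induces a linear isomorphism $\mathcal{B}\to G^*\times\mathbb{F}_p\times G^*$. The factor set \eqref{eq:rep} has invariants $(\varepsilon_1,c,\mu_1\varepsilon_1+\mu_2\varepsilon_2)$.
\end{proposition}

\begin{proof}
The map is linear and kills coboundaries, because this holds for $A_f,K_f,P_f$ and $\gamma_\lambda$ is linear in $\lambda$. If $\lambda$, $c$, $\mu$ all vanish, then $Q_f$ is an abelian group of exponent $p$, that is, a vector space over $\mathbb{F}_p$. The subspace $0\times\mathbb{F}_p$ has a complement, which has the form $\{(x,h(x))\}$ with $h(0)=0$. It is closed under multiplication, so $h(x)+h(y)+f(x,y)=h(x+y)$ and $f=\delta h$.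

For surjectivity, $\gamma_\lambda\mapsto(\lambda,0,0)$ by definition. The bilinear map $x_1y_2$ has $A=0$, $K=\det$ and $P(y)=y_1y_2\sum_{i=0}^{p-1}i=0$, so it maps to $(0,1,0)$. The carry $\kappa(x_j,y_j)$ is symmetric, so $K=0$. Both $\kappa(s,t)+\kappa(s+t,u)$ and $\kappa(t,u)+\kappa(s,t+u)$ equal $(\bar s+\bar t+\bar u-\overline{s+t+u})/p$, so $A=0$. The sum $\sum_{i=0}^{p-1}(\overline{it}+\bar t-\overline{(i+1)t})/p$ telescopes to $\bar t$, so $P=\varepsilon_j$. Thus $\kappa(x_j,y_j)\mapsto(0,0,\varepsilon_j)$. The last claim follows by linearity.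
\end{proof}

The functional $\mu$ depends on the choice of $\gamma_\lambda$, whereas $P_f$ is intrinsic. Since $\mu=P_f-P_{\gamma_\lambda}$, the triple $(\lambda,c,P_f)$ also determines the class of $f$, and it is this triple that transforms simply. Let $(g,s)\in\Gamma$, and put $h=g^{-1}$ and $s'=s\det(h)$. As $\det(hy,hz)=\det(h)\det(y,z)$, formulas \eqref{eq:equiv} and \eqref{eq:KP} give
\begin{equation}\label{eq:action}
\lambda\mapsto s'\,\lambda\circ h,\qquad c\mapsto s'c,\qquad P\mapsto s\,P\circ h .
\end{equation}
For $c$, note that $sK_f(hx,hy)=\bigl(s'\lambda(h(x+y))+s'c\bigr)\det(x,y)$ and that $c$ is determined by $K$ and $\lambda$, for instance by evaluating \eqref{eq:KP} at $(e_1,e_2)$.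

\begin{remark}
For $\lambda=0$ we have $P=\mu$, and \eqref{eq:action} has four orbits, according to whether $c$ and $\mu$ vanish. They give the four groups of order $p^3$ that are not cyclic: abelian or not, of exponent $p$ or $p^2$.
\end{remark}

\section{Counting orbits for odd $p$}\label{sec:count}

\subsection*{The case $p\ge5$}
Here $P_{\gamma_\lambda}=0$, so $P=\mu$, and we count orbits on triples $(\lambda,c,\mu)$ with $\lambda\ne0$. The action is transitive on the nonzero $\lambda$, so we fix $\lambda=\varepsilon_1$ and count the orbits of its stabilizer on pairs $(c,\mu)$. The condition $s'\varepsilon_1\circ h=\varepsilon_1$ means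
\[
h(x)=(tx_1,\;vx_1+ux_2),\qquad s'=t^{-1},\qquad t,u\in\mathbb{F}_p^\times,\ v\in\mathbb{F}_p .
\]
Then $\det(h)=tu$ and $s=1/(t^2u)$. For $\mu=\mu_1\varepsilon_1+\mu_2\varepsilon_2$ we have $\mu\circ h=(t\mu_1+v\mu_2)\varepsilon_1+u\mu_2\varepsilon_2$, so
\begin{equation}\label{eq:stab}
c\mapsto \frac{c}{t},\qquad \mu_1\mapsto\frac{t\mu_1+v\mu_2}{t^2u},\qquad \mu_2\mapsto\frac{\mu_2}{t^2}.
\end{equation}
If $\mu_2=0$, then $c$ and $\mu_1$ are multiplied by the independent scalars $1/t$ and $1/(tu)$. There are $4$ orbits, represented by $c,\mu_1\in\{0,1\}$. If $\mu_2\ne0$, the parameter $v$ moves $\mu_1$ to any value without affecting $c$ and $\mu_2$, so we take $\mu_1=0$ and count the orbits of $(c,\mu_2)\mapsto(c/t,\mu_2/t^2)$. For $c=0$ only the class of $\mu_2$ modulo squares matters, which gives $2$ orbits. For $c\ne0$ we normalize $c=1$; this uses up $t$, and the remaining value $m=\mu_2\in\mathbb{F}_p^\times$ is an invariant, which gives $p-1$ orbits. The total is $4+2+(p-1)=p+5$, and by Proposition~\ref{prop:coord} the representatives are those of Theorem~\ref{thm:reps}(a).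

The surviving scalar is $m=(\lambda_1\mu_2-\lambda_2\mu_1)/c^2$: under \eqref{eq:action} the numerator is multiplied by $s'\cdot s\cdot\det(h)=s'^2$, and so is the denominator.

\subsection*{The case $p=3$}
Now \eqref{eq:KP} reads
\[
P_f(y)=\mu(y)-\lambda_1y_1^2y_2+\lambda_2y_1y_2^2 .
\]
The cubing map is no longer linear, so \eqref{eq:stab} does not describe the action on $\mu$. In exchange, $P_f$ alone determines both $\lambda$ and $\mu$. Call $P\colon G\to\mathbb{F}_3$ \emph{odd} if $P(-y)=-P(y)$. An odd function is given by one value on each of the four lines of $G$, so the odd functions form a space of dimension $4$. The monomials $y_1,y_2,y_1^2y_2,y_1y_2^2$ are odd, and they are linearly independent as functions because their degree in each variable is less than $3$. Hence $(\lambda,\mu)\mapsto P_f$ is a bijection onto the odd functions, and $\lambda\ne0$ if and only if $P_f$ is not linear. We must count orbits on pairs $(c,P)$ with $P$ odd and nonlinear.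

The element $(g,s)=(-I,-1)$ sends $(c,P)$ to $(-c,P)$. So two pairs lie in one orbit if and only if their functions $P$ do and their values $c$ are both zero or both nonzero: the action can change a nonzero $c$ only by a sign, which $(-I,-1)$ corrects. The number of orbits is therefore twice the number of orbits on nonlinear odd functions.

\begin{lemma}\label{lem:three}
For an odd function $P\colon\mathbb{F}_3^2\to\mathbb{F}_3$ let $n(P)$ be the number of lines on which $P$ is not zero. The group $\Gamma$ has exactly four orbits on nonlinear odd functions, given by $n=1,2,3,4$.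
\end{lemma}

\begin{proof}
The number $n$ is invariant. Record $P$ by its values $(P_1,P_2,P_3,P_4)$ at $e_1$, $e_2$, $e_1+e_2$, $e_1-e_2$, one vector from each line. The zero function has $n=0$, and a nonzero linear function vanishes on exactly one line, so it has $n=3$. Thus all functions with $n=1,2,4$ are nonlinear.

$n=1$. The group $GL_2(3)$ is transitive on lines, and $s=-1$ changes the sign.

$n=2$. Any two lines can be moved to $\langle e_1\rangle,\langle e_2\rangle$, and diagonal matrices change the signs of $P_1$ and $P_2$ independently.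

$n=3$. Move the line on which $P$ vanishes to $\langle e_2\rangle$. Then $P$ is linear if and only if it is a multiple of $\varepsilon_1$, that is, $P_1=P_3=P_4$. The six maps $e_1\mapsto e_1+ie_2$, $e_2\mapsto\pm e_2$ induce all permutations of the three vectors $e_1+je_2$, and $s=-1$ changes all signs. So the six sign patterns $(P_1,P_3,P_4)$ that are not constant lie in one orbit.

$n=4$. Using diagonal matrices we may assume $P=(1,1,P_3,P_4)$. Exchanging $e_1$ and $e_2$ turns this into $(1,1,P_3,-P_4)$. The map $\rho$ with $e_1\mapsto e_1$, $e_2\mapsto e_1+e_2$ sends $e_1+e_2$ to $2e_1+e_2=-(e_1-e_2)$ and $e_1-e_2$ to $-e_2$, so $P\circ\rho=(P_1,P_3,-P_4,-P_2)$. It carries $(1,1,1,1)$ to $(1,1,-1,-1)$. Hence all four functions $(1,1,\pm1,\pm1)$ are equivalent.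
\end{proof}

So there are $2\cdot4=8=p+5$ orbits. For $\lambda=\varepsilon_1$ we have $P=-y_1^2y_2+\mu$, and $-y_1^2y_2$ has values $(0,0,-1,1)$. Adding $\mu=0$, $\varepsilon_2$, $-\varepsilon_2$, $\varepsilon_1+\varepsilon_2$ gives
\[
(0,0,-1,1),\qquad(0,1,0,0),\qquad(0,-1,1,-1),\qquad(1,1,1,1),
\]
with $n=2,1,3,4$. This proves Theorem~\ref{thm:reps}(b) and finishes the proof of Theorem~\ref{thm:reps}. The lists contain $p+5$ loops for odd $p$ and $6$ for $p=2$. Adding the five groups of order $p^3$, which are nilpotent and right Bol, we obtain Theorem~\ref{thm:count}. \hfill$\square$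

\begin{remark}
The list for $p\ge5$ also has $8$ entries when read with $p=3$, but it is not a list of representatives there: $\mu=\varepsilon_1$ gives the values $(1,0,0,-1)$ with $n=2$, so $(c;1,0)$ and $(c;0,0)$ define isomorphic loops. For $p\ge5$ exactly two of the nonassociative loops, those with $\mu=0$, satisfy $X^p=1$ identically. For $p=3$ none does, and the number of elements of order $9$ is $6n$.
\end{remark}

\section{Isotopy classes, Bruck loops and Moufang loops}\label{sec:isotopy}

We prove Theorem~\ref{thm:iso}. We use a result of Albert (see \cite{Bruck}): every loop isotopic to $Q$ is isomorphic to a \emph{principal isotope} $(Q,\circ)$, where $X\circ Y=(X/W)(U\backslash Y)$ for fixed $U,W\in Q$. Also by Albert, a loop isotopic to a group is isomorphic to it, so only the nonassociative loops can merge under isotopy.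

\subsection*{Isotopes}

\begin{lemma}\label{lem:isotope}
Let $f$ be a Bol factor set with $A_f=\lambda(x)\det(y,z)$. For $v\in G$ put $b_v(x,y)=\lambda(x)\det(v,y)$. Up to isomorphism, the loops isotopic to $Q_f$ are exactly the loops $Q_{f+b_v}$, $v\in G$, and $A_{f+b_v}=A_f$.
\end{lemma}

\begin{proof}
Let $W=(k,r)$ and $U=(l,t)$. Solving the defining equations,
\[
(x',a')/W=(x'-k,\;a'-r-f(x'-k,k)),\qquad U\backslash(y',b')=(y'-l,\;b'-t-f(l,y'-l)).
\]
The identity element of $\circ$ is $UW=(e,a_0)$ with $e=l+k$ and $a_0=r+t+f(l,k)$. We move it to $(0,0)$ by writing $(x',a')=(x+e,a+a_0)$ and $(y',b')=(y+e,b+a_0)$. Then $(x',a')\circ(y',b')=\bigl(x+y+e,\;a+b+f^\circ(x,y)+a_0\bigr)$ with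
\[
f^\circ(x,y)=\bigl[f(x+l,y+k)-f(x+l,k)\bigr]-\bigl[f(l,y+k)-f(l,k)\bigr],
\]
which is a factor set, and the principal isotope is isomorphic to $Q_{f^\circ}$. The definition of $A_f(w,k,y)$ gives $f(w,y+k)-f(w,k)=f(w+k,y)-f(k,y)-\lambda(w)\det(k,y)$. Taking $w=x+l$ and $w=l$ and subtracting,
\[
f^\circ(x,y)=f(x+e,y)-f(e,y)-\lambda(x)\det(k,y).
\]
It remains to undo the shift by $e$. In the difference $A_f(x,e,y)-A_f(x,y,e)$ the terms $f(x,e+y)$ cancel, and we are left with
\[
2\lambda(x)\det(e,y)=\bigl[f(x+e,y)-f(e,y)\bigr]-f(x,y)-\bigl[f(x+y,e)-f(x,e)-f(y,e)\bigr].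
\]
The last bracket is $\delta F_e(x,y)$. Hence $f^\circ=f+\delta F_e+b_v$ with $v=2e-k$, and $Q_{f^\circ}\cong Q_{f+b_v}$ by Proposition~\ref{prop:iso}. Every $v$ occurs, with $l=0$ and $k=v$. Finally $A_{b_v}=0$ since $b_v$ is bilinear.
\end{proof}

So for $\lambda\neq0$ the isotopes of $Q_f$ are again nonassociative right Bol loops, and $Q_{f'}$ is isotopic to $Q_f$ if and only if the class of $f'$ lies in the $\Gamma$-orbit of the class of some $f+b_v$.

\emph{Let $p$ be odd.} Then $P_{b_v}(y)=\lambda(y)\det(v,y)\sum_{i=0}^{p-1}i=0$. Any three vectors of $G$ satisfy $x\det(v,y)+y\det(x,v)+v\det(y,x)=0$, and applying $\lambda$ gives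
\[
K_{b_v}(x,y)=\lambda(x)\det(v,y)+\lambda(y)\det(x,v)=\lambda(v)\det(x,y).
\]
Thus adding $b_v$ replaces $(\lambda,c,P)$ by $(\lambda,c+\lambda(v),P)$, and since $\lambda\ne0$ the value of $c$ becomes arbitrary. The isotopy classes therefore correspond to the $\Gamma$-orbits on pairs $(\lambda,P)$ with $\lambda\ne0$. For $p\ge5$ and $\lambda=\varepsilon_1$, formula \eqref{eq:stab} gives four orbits, represented by $\mu=0,\varepsilon_1,\varepsilon_2,\nu\varepsilon_2$. For $p=3$ they are the four orbits of Lemma~\ref{lem:three}. For $p\ge5$ the classes contain $2$, $2$, $(p+1)/2$, $(p+1)/2$ loops, since $(1;0,m)$ belongs to the third class or the fourth according to whether $m$ is a square; for $p=3$ each class contains $2$.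

\emph{Let $p=2$.} Then $\lambda(y)=\det(k,y)$, and adding $b_v$ changes $P(y)$ by $\det(k,y)\det(v,y)$. This is $0$ for $v=0$, the indicator function of $G\setminus\{0,k\}$ for $v=k$, and the indicator function of the point $k+v$ for $v\notin\{0,k\}$. So $P$ can be changed arbitrarily at the two points of $G\setminus\{0,k\}$ and never at $k$. Of the invariants \eqref{eq:type} only $P(k)$ remains, and there are $2$ isotopy classes.

\subsection*{Bruck loops}
A group is Bruck if and only if it is abelian, so one expects the condition to concern $c$. Let $f$ be a Bol factor set. The right inverse of $(x,a)$ is $(-x,-a-f(x,-x))$ and the left inverse is $(-x,-a-f(-x,x))$. Since inverses are two-sided, $j(x)=f(x,-x)=f(-x,x)$ is well defined. The second coordinate of $(XY)^{-1}$ is $-a-b-f(x,y)-j(x+y)$, and that of $X^{-1}Y^{-1}$ is $-a-b-j(x)-j(y)+f(-x,-y)$. So $Q_f$ is Bruck if and only if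
\begin{equation}\label{eq:bruck}
f(x,y)+f(-x,-y)=-\delta j(x,y)\qquad(x,y\in G).
\end{equation}

\emph{Let $p$ be odd.} We claim that \eqref{eq:bruck} holds if and only if $c=0$. The left side is the Bol factor set $f^+=f+(-I,1)f$. The function $P_f$ is odd by \eqref{eq:KP} and Lemma~\ref{lem:gamma}, so by \eqref{eq:action} the element $(-I,1)$ sends $(\lambda,c,P)$ to $(-\lambda,c,-P)$, and $f^+$ has invariants $(0,2c,0)$. If \eqref{eq:bruck} holds, then $f^+$ is a coboundary and $c=0$. Conversely, let $c=0$. Then $f^+=\delta h$ for some $h$ by Proposition~\ref{prop:coord}, and we must identify this coboundary with $-\delta j$. As $f^+(-x,-y)=f^+(x,y)$, averaging gives $f^+=\delta h^+$ with the even function $h^+(x)=\frac12(h(x)+h(-x))$. Putting $y=-x$ yields $2j(x)=f^+(x,-x)=-2h^+(x)$. So $h^+=-j$, and \eqref{eq:bruck} holds.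

The orbits on triples $(\lambda,0,P)$ correspond bijectively to the orbits on pairs $(\lambda,P)$, that is, to the isotopy classes. So each class contains exactly one Bruck loop, and there are $4$ in all.

\emph{Let $p=2$.} The left side of \eqref{eq:bruck} is $2f=0$ and $j=P$, so \eqref{eq:bruck} says that $P$ is additive. Additivity is automatic when $x=0$, $y=0$ or $x=y$, and for distinct nonzero $x,y$ it says $\sum_{w\ne0}P(w)=0$, that is, $P(k)+n$ is even. In \eqref{eq:type} this leaves $(P(k),n)=(0,0),(0,2),(1,1)$: three loops.

\subsection*{Moufang loops}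
Putting $y=1$ in the Moufang identity gives $x(xz)=(xx)z$. If a right Bol loop $Q_f$ is Moufang, then $0=A_f(x,x,z)=\lambda(x)\det(x,z)$ for all $x,z\in G$. For $x\ne0$ choose $z$ with $\det(x,z)\ne0$ to get $\lambda(x)=0$. So $\lambda=0$ and $Q_f$ is a group. This completes the proof of Theorem~\ref{thm:iso}. \hfill$\square$

\begin{thebibliography}{9}

\bibitem{Bruck}
Bruck, \emph{A Survey of Binary Systems}.

\bibitem{GKV}
Alexander Grishkov, Michael Kinyon and Petr Vojt\v{e}chovsk\'y, \emph{Bol loops of order 27}, arXiv:2504.14646 (2025).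

\bibitem{Robinson}
D.~A. Robinson, \emph{Bol loops}, Trans. AMS \textbf{123} (1966).

\end{thebibliography}
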